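
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Constant Milnor number does not fix the number of singular points in a nearby fibre}


\begin{abstract}
For a germ of hypersurface $(X_0,0)\subset(\mathbf{C}^n,0)$ with isolated singularity, let $\delta(X_0,0)$ be the maximal number of singular points that can appear in one fibre of an arbitrarily small perturbation. Teissier asked whether $\delta$ is constant in families with constant Milnor number. We show that this is true when the Hessian has corank at most $2$, in particular for $n\le2$ (the corank $2$ case being that of plane curves, where the answer is known), and that it fails for every $n\ge3$. For $n=3$ there is a family $x^6+y^6+z^6+t\,g$, where all terms of $g$ have degree at least $6$, with $\mu=125$ for all small $t$, with $\delta\ge54$ at $t=0$ and $\delta\le52$ for small $t\ne0$. For every $n\ge3$ there are counterexamples of this kind, deforming a Fermat polynomial,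 in which the whole sequence $\mu^*$ is constant. The upper bound for $\delta$ comes from a dimension count in a space of polynomials; the lower bound comes from sums of Chebyshev polynomials.
\end{abstract}

\section{The question and the answer}

Let $f\in\mathbf{C}\{z_1,\dots,z_n\}$ satisfy $f(0)=0$ and have an isolated critical point at $0$, and let $(X_0,0)=(f^{-1}(0),0)$. Its Milnor number is
\[
\mu(f)=\mu^{(n)}(X_0,0)=\dim_{\mathbf{C}}\mathbf{C}\{z_1,\dots,z_n\}/(\partial f/\partial z_1,\dots,\partial f/\partial z_n).
\]
A small perturbation $g$ of $f$ has exactly $\mu(f)$ critical points near $0$, counted with multiplicity. As a rule they have different critical values. How many of them can be brought into one fibre of $g$? Throughout, a \emph{singular point} of a fibre $g=c$ is a critical point of $g$ lying on it.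

\begin{definition}\label{def:delta}
Let $k\ge1$. We write $\delta(f)\ge k$ if there are a neighborhood $U$ of $0$, holomorphic functions $g_i$ on $U$ converging uniformly to $f$, and for each $i$ pairwise distinct critical points $p_{i1},\dots,p_{ik}\in U$ of $g_i$ such that
\[
g_i(p_{i1})=\dots=g_i(p_{ik})\quad\text{for every }i,\qquad p_{ij}\to0\ \ (i\to\infty)\quad\text{for every }j .
\]
The largest such $k$ is $\delta(f)=\delta(X_0,0)$.
\end{definition}

Clearly $1\le\delta(f)\le\mu(f)$, and $\delta$ does not change under holomorphic coordinate changes fixing $0$. The common value $c_i=g_i(p_{ij})$ tends to $f(0)=0$, so we may replace $g_i$ by $g_i-c_i$ and consider zero fibres only. Consequently $\delta(uf)=\delta(f)$ for every unit $u$: if $g_i\to f$ has its $k$ singular points on $g_i=0$, then so has $ug_i\to uf$. Thus $\delta$ depends only on $X_0$ (taken with its multiplicity if $n=1$). The definition admits every perturbation, so an upper bound for this $\delta$ holds under any more restrictive reading; our lower bounds come from explicit one-parameter polynomial deformations. Remark~\ref{rem:readings} shows that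 the usual readings in fact agree.

By a \emph{family of hypersurfaces} $(X_t,0)$ we mean the following: $F(z,t)$ is analytic near $(0,0)\in\mathbf{C}^n\times\mathbf{C}$ with $F(0,t)=0$, each $f_t=F(\cdot,t)$ has an isolated critical point at $0$, and $X_t=f_t^{-1}(0)$, for $t$ in a small neighborhood of $0$. Teissier \cite{T12} poses the following question.

\begin{quote}
\emph{Does the constancy of $\mu^{(n)}(X_t,0)$ imply the constancy of $\delta(X_t,0)$ for a family of hypersurfaces $(X_t,0)$?}
\end{quote}

The simplest cases suggest that it does. For $n=1$ the germ is $z^m$ up to a coordinate change, and $\mu=m-1$. A nearby fibre of a perturbation consists of $m$ points counted with multiplicity, and a singular point has multiplicity at least $2$, so $\delta\le\lfloor m/2\rfloor$. The perturbation $z^{m-2\lfloor m/2\rfloor}\prod_{j=1}^{\lfloor m/2\rfloor}(z-j\varepsilon)^2$ shows equality. So $\mu$ determines $\delta$. For plane curves ($n=2$) one has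
$\delta(X_0,0)=\dim_{\mathbf{C}}\overline{\mathcal{O}_0}/\mathcal{O}_0$, where $\mathcal{O}_0=\mathbf{C}\{z_1,z_2\}/(f)$ and $\overline{\mathcal{O}_0}$ is its integral closure in its total ring of fractions, and the answer is again yes \cite{T12}. In more variables, however, the answer is no. For $n\ge1$ and $d\ge3$ put
\[
N(n,d)=\binom{n+d-1}{n}-n .
\]

\begin{theorem}\label{thm:main}
Let $(n,d)=(3,6)$, or $n\ge4$ and $d=4$, and let $f_0=\sum_{i=1}^nz_i^d$. There is a linear combination $g$ of monomials of degree $\ge d$ such that, for $f_t=f_0+tg$ and all sufficiently small $t$,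
\[
\mu^{(n)}(f_t)=(d-1)^n\ \text{ for all }t,\qquad
\delta(f_t)\le N(n,d)-1<N(n,d)\le\delta(f_0)\ \text{ for }t\ne0 .
\]
For $(3,6)$ we have $\mu=125$, $\delta(f_0)\ge54$, and $\delta(f_t)\le52$ for $t\neq0$. Hence, for every $n\ge3$, constancy of $\mu^{(n)}$ does not imply constancy of $\delta$.
\end{theorem}

\begin{theorem}\label{thm:corank}
Let $c$ be the corank of the Hessian of $f_0$ at $0$. If $c\le2$ (in particular if $n\le2$), constancy of $\mu^{(n)}(X_t,0)$ implies constancy of $\delta(X_t,0)$. For every $n\ge3$ and every $c$ with $3\le c\le n$ there is a family with constant $\mu^{(n)}$, with corank $c$ at $t=0$, and with $\delta$ not constant.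
\end{theorem}

The case $c=2$ uses the plane curve case, which we take as known. For the last theorem, let $\mu^{(i)}(X_0,0)$ be the Milnor number of the restriction of $f$ to a generic $i$-dimensional linear subspace of $\mathbf{C}^n$, and let $\mu^*=(\mu^{(n)},\dots,\mu^{(1)})$.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] In the families of Theorem~\ref{thm:main} all $\mu^{(i)}(X_t,0)=(d-1)^i$, $1\le i\le n$, are constant. So even $\mu^*$-constancy does not imply $\delta$-constancy.
\item[(b)] Fix $n\ge3$. For each $d\ge3$ there are $\mu^*$-constant families $f_t=\sum z_i^d+tg$ with $\delta(f_t)\le N(n,d)-1\sim d^n/n!$ for small $t\ne0$, while $\delta(f_0)\ge\binom{n}{\lfloor n/2\rfloor}\lfloor\frac{d-1}{2}\rfloor^n$. As $d\to\infty$, with any sufficiently small $t=t(d)\ne0$ for each $d$,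
\[
\limsup\,\frac{\delta(f_t)}{\delta(f_0)}\le\frac{2^n}{n!\binom{n}{\lfloor n/2\rfloor}}<1
\]
(the constant is $4/9$ for $n=3$), and $\delta(f_0)-\delta(f_t)\to\infty$.
\end{enumerate}
\end{theorem}

\begin{remark}
Teissier \cite{T73} proved that if $\mu^*$ is constant, then $F^{-1}(0)\setminus(\{0\}\times\mathbf{C})$ satisfies the Whitney conditions along $\{0\}\times\mathbf{C}$. So by (a) the Whitney conditions do not imply $\delta$-constancy either. This is not used below.
\end{remark}

\paragraph{The idea.}
Adding terms of degree $\ge d$ with small coefficients to $\sum z_i^d$ does not change $\mu$. It is therefore enough to compare the Fermat polynomial with a general function of order $d$. To have a singular point somewhere on the zero fibre is one condition on a function, and $k$ of them are $k$ conditions; that they have run together is at least one more; and that this has happened at the given point $0\in\mathbf{C}^n$ is $n$ more. Functions that are limits of functions with $k\ge2$ singular points on the zero fibre, all tending to $0$, thus have codimension at least $k+n+1$. Functions of order $\ge d$ have codimension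 only $\binom{n+d-1}{n}=N(n,d)+n$, so a general one of them has $\delta\le N(n,d)-1$. The Fermat polynomial is special: its variables are separated, and many critical values of a perturbation can be made to coincide. For each $n\ge3$ and suitable $d$ this beats the general bound.

\section{Singular points that run together}

\subsection{Two points}

We first look at the case $k=2$, where the limit conditions can be written down. This subsection is only an illustration. Suppose $g_i\to f$ uniformly near $0$, and $g_i$ and $dg_i$ vanish at two distinct points $p_i$ and $p_i'=p_i+\varepsilon_iv_i$, both tending to $0$, with $\varepsilon_i>0$ and $|v_i|=1$. After passing to a subsequence, $v_i\to v$. Of course $f(0)=0$ and $df(0)=0$. Next,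
\[
0=\frac{dg_i(p_i')-dg_i(p_i)}{\varepsilon_i}=\int_0^1d^2g_i(p_i+s\varepsilon_iv_i)(v_i,\cdot)\,ds\ \longrightarrow\ d^2f(0)(v,\cdot).
\]
Finally, $\tau\mapsto g_i(p_i+\tau v_i)$ has zeros of order at least $2$ at $0$ and at $\varepsilon_i$, so by Hurwitz's theorem its limit $\tau\mapsto f(\tau v)$ vanishes to order at least $4$ at $0$ (or identically), whence $d^3f(0)(v,v,v)=0$. In all,
\[
f(0)=0,\quad df(0)=0,\quad d^2f(0)(v,\cdot)=0,\quad d^3f(0)(v,v,v)=0 .
\]
For fixed $v$ these are $2n+2$ independent linear conditions: for $v=e_1$ they concern the distinct Taylor coefficients of $1$, $z_l$, $z_1z_l$ and $z_1^3$, with $1\le l\le n$. As $v$ moves in $\mathbf{P}^{n-1}$, the functions obtained have codimension at least $2n+2-(n-1)=n+3$. This is $k+n+1$ for $k=2$, as predicted.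

For large $k$ we do not know how to list the limits of the conditions imposed by $k$ points in this way. But they need not be known: it suffices that the limits form a proper closed subset of an irreducible variety of known dimension.

\subsection{Interpolation in a fixed space of polynomials}

The perturbations $g_i$ are arbitrary holomorphic functions, whereas we want to count dimensions in a finite-dimensional space. So we replace $g_i$ by a polynomial of bounded degree with the same values and first derivatives at the points $p_{ij}$. The difficulty is that the $p_{ij}$ run together, so that an interpolation formula may blow up; Cauchy's integral gives one that does not.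

For $r>0$ let $\Delta_r=\{z\in\mathbf{C}^n:|z_l|<r\text{ for all }l\}$, and let $\Gamma_r=\{\zeta\in\mathbf{C}^n:|\zeta_l|=r\text{ for all }l\}$.

\begin{lemma}\label{lem:interp}
Let $k\ge1$ and $r>0$. There is a constant $C=C(n,k,r)$ such that for all points $a_1,\dots,a_k\in\Delta_{r/2}$ and every $h$ holomorphic near $\overline{\Delta_r}$ there is a polynomial $Rh$, of degree $\le2k-1$ in each variable and with all coefficients bounded by $C\sup_{\Gamma_r}|h|$, such that $h-Rh$ and its first derivatives vanish at $a_1,\dots,a_k$.
\end{lemma}

\begin{proof}
Let $w_l(x)=\prod_{j=1}^k(x-a_{jl})^2$, where $a_{jl}$ is the $l$-th coordinate of $a_j$. This is a monic polynomial of degree $2k$ in one variable. The quotient $K_l(\xi,x)=\bigl(w_l(\xi)-w_l(x)\bigr)/(\xi-x)$ is a polynomial in $\xi$ and $x$, of degree $2k-1$ in $x$. Put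
\[
Rh(z)=\frac1{(2\pi i)^n}\int_{\Gamma_r}h(\zeta)\prod_{l=1}^n\frac{K_l(\zeta_l,z_l)}{w_l(\zeta_l)}\,d\zeta_1\cdots d\zeta_n .
\]
This is a polynomial of degree $\le2k-1$ in each $z_l$. Its coefficients are bounded as claimed, because $|w_l(\zeta_l)|\ge(r/2)^{2k}$ on $\Gamma_r$ and the coefficients of $w_l$, hence those of $K_l$, are bounded in terms of $k$ and $r$. For $z\in\Delta_r$ we have
\[
\frac{K_l(\zeta_l,z_l)}{w_l(\zeta_l)}=\frac1{\zeta_l-z_l}\Bigl(1-\frac{w_l(z_l)}{w_l(\zeta_l)}\Bigr).
\]
Multiply out the product over $l$. The term $\prod_l1/(\zeta_l-z_l)$ gives $h(z)$ by Cauchy's formula. Every other term gives, for some nonempty $L\subset\{1,\dots,n\}$, a holomorphic function on $\Delta_r$ times $\prod_{l\in L}w_l(z_l)$. Each $w_l(z_l)$ contains the factor $(z_l-a_{jl})^2$ for every $j$. So $h-Rh$ and its first derivatives vanish at every $a_j$.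
\end{proof}

The points $a_j$ need not be distinct in the formula, and coordinates of distinct points may coincide; this is why the constant is uniform.

\subsection{The dimension bound}

Fix $k\ge2$ and $D\ge2k-1$. Let $\mathcal{P}$ be the space of polynomials in $z_1,\dots,z_n$ of degree $\le D$ in each variable, and consider
\[
W_k=\{(q,p_1,\dots,p_k)\in\mathcal{P}\times(\mathbf{C}^n)^k:\ p_j\text{ pairwise distinct},\ q(p_j)=0,\ dq(p_j)=0\ \text{for all }j\}.
\]
Let $\overline{W_k}$ be its Zariski closure in $\mathcal{P}\times(\mathbf{C}^n)^k$, and
\[
A_k=\{q\in\mathcal{P}:\ (q,0,\dots,0)\in\overline{W_k}\}.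
\]
This is a Zariski closed subset of $\mathcal{P}$. Translations allow us to count separately the condition that the points run together and the condition that they do so at $0$.

\begin{lemma}\label{lem:dim}
$W_k$ is irreducible of dimension $\dim\mathcal{P}-k$, and every component of $A_k$ has dimension at most $\dim\mathcal{P}-k-n-1$.
\end{lemma}

\begin{proof}
Fix distinct points $p_1,\dots,p_k$. We claim that the linear map
\[
\mathcal{P}\to\mathbf{C}^{k(n+1)},\qquad q\mapsto\bigl(q(p_j),\partial_1q(p_j),\dots,\partial_nq(p_j)\bigr)_{j=1,\dots,k}
\]
is onto. Fix $j$. For each $i\ne j$ choose an affine linear function $\ell_{ij}$ with $\ell_{ij}(p_i)=0\ne\ell_{ij}(p_j)$, and let $e_j=\prod_{i\ne j}\ell_{ij}^2$. If $\ell$ is affine linear, then $e_j\ell$ vanishes with its first derivatives at each $p_i$, $i\ne j$; since $e_j(p_j)\ne0$, its value and first derivatives at $p_j$ can be prescribed arbitrarily by the choice of $\ell$. As $e_j\ell$ has total degree $\le2(k-1)+1=2k-1$, it lies in $\mathcal{P}$. Summing over $j$ proves the claim.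

So $W_k$ is the kernel of a surjective map of trivial vector bundles over the space of $k$-tuples of distinct points, which is a nonempty Zariski open subset of $(\mathbf{C}^n)^k$. Hence it is a vector bundle over an irreducible base, and therefore irreducible, of dimension $nk+\dim\mathcal{P}-k(n+1)=\dim\mathcal{P}-k$.

Let $E=\overline{W_k}\cap\{p_1=\dots=p_k\}$. As $k\ge2$, $E$ does not meet $W_k$. It is thus a proper closed subset of the irreducible variety $\overline{W_k}$, and its components have dimension at most $\dim\mathcal{P}-k-1$. For $a\in\mathbf{C}^n$ the translation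
\[
\tau_a(q,p_1,\dots,p_k)=\bigl(q(\cdot-a),p_1+a,\dots,p_k+a\bigr)
\]
maps $\mathcal{P}\times(\mathbf{C}^n)^k$ to itself and preserves $W_k$, hence $\overline{W_k}$ and $E$. So $(q,a)\mapsto\tau_a(q,0,\dots,0)$ is an isomorphism $A_k\times\mathbf{C}^n\to E$, with inverse $(q,p,\dots,p)\mapsto(q(\cdot+p),p)$, and the bound for $A_k$ follows.
\end{proof}

The requirement that the singular points lie on the \emph{same} fibre enters in the $k$ equations $q(p_j)=0$. Without them $W_k$ would have dimension $\dim\mathcal{P}$ instead of $\dim\mathcal{P}-k$, and the resulting bound would not depend on $k$.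

\begin{lemma}\label{lem:limit}
Let $f\in\mathcal{P}$ have an isolated critical point at $0$ with $f(0)=0$. If $\delta(f)\ge k$, then $f\in A_k$.
\end{lemma}

\begin{proof}
Take $g_i\to f$ on $U$ and $p_{ij}\to0$ as in Definition~\ref{def:delta}; as noted after the definition, we may assume $g_i(p_{ij})=0$. Choose $r>0$ with $\overline{\Delta_r}\subset U$. For large $i$ all $p_{ij}$ lie in $\Delta_{r/2}$. Apply Lemma~\ref{lem:interp} to $h_i=g_i-f$ and the points $p_{i1},\dots,p_{ik}$, and let $R_ih_i$ be the resulting polynomial. It lies in $\mathcal{P}$ because $D\ge2k-1$, and $R_ih_i\to0$ because $h_i\to0$ uniformly on $\Gamma_r$ and the constant in Lemma~\ref{lem:interp} does not depend on $i$. Put $q_i=f+R_ih_i$. Then $q_i-g_i=R_ih_i-h_i$ vanishes with its first derivatives at every $p_{ij}$, and so does $g_i$. Hence $(q_i,p_{i1},\dots,p_{ik})\in W_k$. This sequence converges to $(f,0,\dots,0)$, which therefore lies in $\overline{W_k}$.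
\end{proof}

\begin{remark}[Readings of $\delta$]\label{rem:readings}
The converse of Lemma~\ref{lem:limit} also holds. Since $W_k$ is Zariski open and dense in $\overline{W_k}$, a point $(f,0,\dots,0)\in\overline{W_k}$ is the value at $\tau=0$ of an analytic arc $\tau\mapsto(q_\tau,p_1(\tau),\dots,p_k(\tau))$ lying in $W_k$ for small $\tau\ne0$. Then $q_\tau$ is a one-parameter deformation of $f$ with $k$ singular points on its zero fibre, tending to $0$. Every germ with an isolated critical point becomes a polynomial after a coordinate change (finite determinacy), and $D$ may be taken large. So $\delta$ is the same whether one admits arbitrary sequences or only one-parameter analytic deformations, and all fibres or only the zero fibre. This is not used below.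
\end{remark}

\section{General functions of order $d$}

Call a homogeneous polynomial $h$ of degree $d$ \emph{nondegenerate} if $\partial_1h,\dots,\partial_nh$ have no common zero except $0$. By Euler's identity $d\,h=\sum z_i\partial_ih$ this means, for $n\ge2$, that $h=0$ defines a smooth hypersurface in $\mathbf{P}^{n-1}$. Write $\partial h=(\partial_1h,\dots,\partial_nh)$. Nondegeneracy is an open condition on $h$: the minimum of $|\partial h|$ on the unit sphere depends continuously on $h$.

\begin{lemma}\label{lem:milnor}
Let $f=h+(\text{terms of degree}>d)$ with $h$ homogeneous of degree $d\ge2$ and nondegenerate. Then $f$ has an isolated critical point at $0$ and $\mu(f)=(d-1)^n$.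
\end{lemma}

\begin{proof}
The $\partial_ih$ are $n$ forms of degree $d-1$ with $0$ as only common zero, so their intersection multiplicity at $0$ is $(d-1)^n$ by B\'ezout's theorem. That is, $\mu(h)=(d-1)^n$. By homogeneity $|\partial h(z)|\ge C|z|^{d-1}$ with $C>0$, while $\partial(f-h)=O(|z|^d)$. So for small $r$ none of the maps $\partial h+\tau\,\partial(f-h)$, $0\le\tau\le1$, has a zero with $0<|z|\le r$. In particular $0$ is an isolated critical point of $f$. The Milnor number is the local degree at $0$ of the gradient map, and the local degree is constant along this homotopy. Hence $\mu(f)=\mu(h)$.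
\end{proof}

\begin{proposition}\label{prop:general}
Let $n\ge1$, $d\ge3$, $N=N(n,d)$ and $f_0=\sum z_i^d$. There is a linear combination $g$ of monomials of degree $\ge d$ such that for $f_t=f_0+tg$ and all sufficiently small $t$ the degree-$d$ part of $f_t$ is nondegenerate, so that $\mu(f_t)=(d-1)^n$, and $\delta(f_t)\le N-1$ if $t\ne0$.
\end{proposition}

\begin{proof}
Note first that $N\ge\binom{n+2}{n}-n=\frac12(n^2+n+2)\ge2$, so the results of the previous section apply with $k=N$. Use the space $\mathcal{P}$ with $D=\max(2N-1,d)$, and let $S\subset\mathcal{P}$ be the linear subspace of polynomials without terms of degree $<d$. All monomials of degree $<d$ belong to $\mathcal{P}$, and there are $\binom{n+d-1}{n}=N+n$ of them. By Lemma~\ref{lem:dim} with $k=N$,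
\[
\dim A_N\le\dim\mathcal{P}-N-n-1<\dim\mathcal{P}-N-n=\dim S .
\]
So there is $s\in S\setminus A_N$. Put $g=s-f_0\in S$. The set of $t\in\mathbf{C}$ with $f_0+tg\in A_N$ is Zariski closed and does not contain $t=1$, hence it is finite. Thus $f_t\notin A_N$ for all small $t\ne0$.

The degree-$d$ part of $f_t$ is $f_0$ plus $t$ times a form of degree $d$. As $f_0$ is nondegenerate, so is this part for all small $t$. Lemma~\ref{lem:milnor} shows that $f_t$ has an isolated critical point at $0$ and that $\mu(f_t)=(d-1)^n$, and Lemma~\ref{lem:limit} gives $\delta(f_t)<N$ for small $t\ne0$.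
\end{proof}

\section{The Fermat polynomial, and the proof of Theorem~\ref{thm:main}}

To put many singular points of a perturbation of $\sum z_i^d$ into one fibre, perturb each variable separately. If $p$ is a polynomial in one variable, the critical points of $\sum p(z_i)$ are the points all of whose coordinates are critical for $p$. If $p$ has only two critical values, the value of the sum at such a point depends only on how many coordinates are of each kind, so that many critical points lie on the same fibre. Chebyshev polynomials are of this type.

\begin{lemma}\label{lem:cheb}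
Let $d\ge3$, $a=\lfloor\frac{d-1}{2}\rfloor$ and $b=\lfloor\frac d2\rfloor$. For $0\le j\le n$,
\[
\delta\Bigl(\sum_{i=1}^nz_i^d\Bigr)\ge\binom nj a^{j}b^{\,n-j}.
\]
\end{lemma}

\begin{proof}
Let $T_d$ be the polynomial with $T_d(\cos\theta)=\cos d\theta$; its leading coefficient is $2^{d-1}$, so $p=2^{1-d}T_d$ is monic. Differentiating, $\sin\theta\,T_d'(\cos\theta)=d\sin d\theta$. So the $d-1$ distinct numbers $\cos(k\pi/d)$, $1\le k\le d-1$, are the zeros of $T_d'$, and $T_d$ takes the value $(-1)^k$ there. Hence there are $a$ critical points of the first kind ($T_d=1$, $k$ even) and $b$ of the second kind ($T_d=-1$, $k$ odd).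

As $\varepsilon\to0$, the polynomial $\varepsilon^dp(z/\varepsilon)$ tends to $z^d$, because $p$ is monic of degree $d$. So $\sum_i\varepsilon^dp(z_i/\varepsilon)$ is a perturbation of $\sum z_i^d$. Its critical points are the points $\varepsilon(x_1,\dots,x_n)$ with all $x_i$ critical for $p$. Those with exactly $j$ coordinates $x_i$ of the first kind all have the value $2^{1-d}\varepsilon^d(2j-n)$. There are $\binom nja^jb^{n-j}$ of them, and they tend to $0$ with $\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The family $F(z,t)=f_0+tg$ of Proposition~\ref{prop:general} has $F(0,t)=0$, and each $f_t$ has an isolated critical point at $0$ by Lemma~\ref{lem:milnor}. By Proposition~\ref{prop:general} it remains to show $\delta(f_0)\ge N(n,d)$.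

\emph{The case $n=3$, $d=6$.} Here $a=2$ and $b=3$, and $j=1$ gives $\delta(f_0)\ge3\cdot2\cdot9=54$, while $N(3,6)=\binom83-3=53$. Explicitly, up to an additive constant and with $2\varepsilon$ instead of $\varepsilon$, the polynomial $\varepsilon^6p(z/\varepsilon)$ is $q_\varepsilon(z)=z^2(z^2-3\varepsilon^2)^2$, and
\[
q_\varepsilon'=6z(z^2-\varepsilon^2)(z^2-3\varepsilon^2).
\]
So $q_\varepsilon$ has the three critical points $0,\pm\sqrt3\,\varepsilon$ with value $0$ and the two critical points $\pm\varepsilon$ with value $4\varepsilon^6$. The $54$ points are those with one coordinate in $\{\pm\varepsilon\}$ and the other two in $\{0,\pm\sqrt3\,\varepsilon\}$; they are singular on the zero fibre of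
\[
q_\varepsilon(x)+q_\varepsilon(y)+q_\varepsilon(z)-4\varepsilon^6 .
\]
By Proposition~\ref{prop:general}, $\mu(f_t)=5^3=125$ for all small $t$ and $\delta(f_t)\le52$ for small $t\ne0$.

\emph{The case $n\ge4$, $d=4$.} Here $a=1$ and $b=2$. (Up to scaling and an additive constant, the corresponding polynomials in one variable are $z^4-2\varepsilon^2z^2$, with the critical point $0$ of value $0$ and the critical points $\pm\varepsilon$ of value $-\varepsilon^4$.) Letting $j$ now be the number of coordinates of the second kind, Lemma~\ref{lem:cheb} gives $\delta(f_0)\ge m_n$ with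
\[
m_n=\max_{0\le j\le n}\binom nj2^j .
\]
We show $m_n\ge N(n,4)=\binom{n+3}{3}-n$. For $n=4$ we have $m_4\ge\binom43 2^3=32\ge31=N(4,4)$. For $n\ge5$ we show the stronger inequality $m_n\ge\binom{n+3}{3}$ by induction. It holds for $n=5$, since $m_5\ge\binom532^3=80\ge56=\binom83$. For the induction step,
\[
\binom{n+1}{j+1}2^{j+1}=\frac{2(n+1)}{j+1}\binom nj2^j\ge2\binom nj2^j\quad(0\le j\le n)
\]
gives $m_{n+1}\ge2m_n$, whereas $\binom{n+4}{3}\big/\binom{n+3}{3}=\frac{n+4}{n+1}\le2$.
\end{proof}

\begin{remark}
For $n=3$, the degree $6$ is the first in which the bound of Lemma~\ref{lem:cheb} reaches $N(3,d)$. The largest values of $\binom3ja^jb^{3-j}$ for $d=3,4,5$ are $3,12,24$ (with $(a,b)=(1,1),(1,2),(2,2)$), and $N(3,d)=7,17,32$. For $n=2$ it never reaches $N(2,d)=\frac12(d^2+d-4)$. Indeed $a+b=d-1$, so $2ab\le\frac12(d-1)^2<N(2,d)$ as $3d>5$; and $a^2\le b^2\le\frac14d^2<N(2,d)$ as $d^2+2d>8$.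
\end{remark}

\section{The role of the corank: proof of Theorem~\ref{thm:corank}}

Theorem~\ref{thm:corank} follows by splitting off the nondegenerate quadratic part, with parameter $t$, once we know that adding squares of new variables does not change $\delta$.

\begin{lemma}\label{lem:squares}
Let $f(x)$ have an isolated critical point at $0$, with $f(0)=0$. Then $\delta\bigl(f(x)+\sum_{i=1}^rw_i^2\bigr)=\delta(f(x))$.
\end{lemma}

\begin{proof}
If $g_i\to f$ and $g_i$ has the critical points $p_{i1},\dots,p_{ik}$ with the same value, then $g_i+\sum w_l^2$ has the critical points $(p_{i1},0),\dots,(p_{ik},0)$ with the same value. This proves ``$\ge$''.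

For ``$\le$'' let $H_i\to f+\sum w_l^2$ uniformly near $0$. Take an open polydisc $U_1$ in $x$-space and a closed polydisc $U_2$ in $w$-space, both centered at $0$ and so small that $\overline{U_1}\times U_2$ lies in the open set on which the $H_i$ converge. There $\partial_wH_i=2w+e_i(x,w)$, where $e_i\to0$ uniformly together with its first derivatives, by Cauchy's estimates. For large $i$ and each $x\in U_1$ the map $w\mapsto-\frac12e_i(x,w)$ is a contraction of $U_2$ into its interior. So the equation $\partial_wH_i(x,w)=0$ has a unique solution $w=\omega_i(x)\in U_2$. It is holomorphic in $x$ by the implicit function theorem, and $\omega_i=-\frac12e_i(x,\omega_i)\to0$ uniformly. Put $g_i(x)=H_i(x,\omega_i(x))$; then $g_i\to f$ uniformly on $U_1$. Since $\partial_wH_i$ vanishes at $(x,\omega_i(x))$, we have $\partial_xg_i(x)=\partial_xH_i(x,\omega_i(x))$. So the critical points of $H_i$ in $U_1\times U_2$ are exactly the points $(x,\omega_i(x))$ with $x$ critical for $g_i$, with the same values. Distinct critical points of $H_i$ have distinct $x$, and those tending to $0$ have $x$ tending to $0$.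
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:corank}]
\emph{Corank $c\le2$.} If $c=0$, then $0$ is a nondegenerate critical point of $f_t$ for all small $t$. So $\mu(f_t)=1$, and $1\le\delta(f_t)\le\mu(f_t)$ gives $\delta(f_t)=1$ for all small $t$.

Let $c\ge1$. Choose linear coordinates $z=(x,w)$ with $x\in\mathbf{C}^c$ such that the quadratic part of $f_0$ is $\sum w_i^2$. (If $c=n$ there is no $w$, and we take $G=F$ in what follows.) By the implicit function theorem $\partial_wF(x,w,t)=0$ has a unique solution $w=\omega(x,t)$ near the origin, and $\omega(0,t)=0$ because $0$ is critical for every $f_t$. Put $G(x,t)=F(x,\omega(x,t),t)$ and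
\[
q(x,w,t)=\int_0^1(1-\tau)\,\partial_w^2F\bigl(x,\omega(x,t)+\tau w,t\bigr)\,d\tau .
\]
This matrix is symmetric, holomorphic, and equal to $\int_0^1(1-\tau)\,2I\,d\tau=I$ at the origin. As $\partial_wF$ vanishes at $w=\omega$, Taylor's formula gives
\[
F(x,w+\omega(x,t),t)=G(x,t)+\sum_{i,j}w_iw_jq_{ij}(x,w,t).
\]
Near the origin $q$ has a symmetric holomorphic square root $A$, given by the binomial series. With $\tilde w=A(x,w,t)w$ the right-hand side becomes $G(x,t)+\sum\tilde w_i^2$. For each small $t$, the maps $(x,w)\mapsto(x,w+\omega(x,t))$ and $(x,w)\mapsto(x,\tilde w)$ are coordinate changes fixing $0$. Hence $f_t$ is equivalent to $G_t+\sum\tilde w_i^2$ with $G_t=G(\cdot,t)$. Therefore $G_t(0)=0$, $G_t$ has an isolated critical point at $0$, $\mu(G_t)=\mu(f_t)$ because $G_t$ and $G_t+\sum\tilde w_i^2$ have the same Milnor algebra, and $\delta(G_t)=\delta(f_t)$ by Lemma~\ref{lem:squares}.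

If $c=1$, then $G_t$ is $x^{\mu+1}$ times a unit, with $\mu$ independent of $t$. Absorbing a root of the unit in the coordinate, we may replace $G_t$ by $x^{\mu+1}$, so $\delta(G_t)$ is constant. If $c=2$, then $G_t$ defines a family of plane curves with constant Milnor number, and $\delta(G_t)$ is constant by the plane curve case \cite{T12}. For $n\le2$ we have $c\le n\le2$ automatically.

\emph{Corank $3\le c\le n$.} Take the family of Theorem~\ref{thm:main} in $c$ variables and add $\sum_{i=1}^{n-c}w_i^2$. For each $t$ this changes neither $\mu$ nor, by Lemma~\ref{lem:squares}, $\delta$. So $\mu$ is still constant in $t$, and $\delta$ is still not constant. The corank at $t=0$ is $c$, since $d\ge3$.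
\end{proof}

\section{Plane sections and large degree: proof of Theorem~\ref{thm:strong}}

\begin{proof}[Proof of (a)]
Let $f_t$ be as in Proposition~\ref{prop:general}, with $n\ge2$ and $t$ small. Its degree-$d$ part $h_t$ is nondegenerate, so $h_t=0$ is a smooth hypersurface in $\mathbf{P}^{n-1}$. Let $2\le i\le n$. By Bertini's theorem, for a generic $i$-dimensional linear subspace $H\subset\mathbf{C}^n$ the restriction $h_t|_H$ defines a smooth hypersurface in $\mathbf{P}(H)$. In other words, $h_t|_H$ is a nondegenerate form of degree $d$ in $i$ variables. It is the initial form of $f_t|_H$, so $\mu(f_t|_H)=(d-1)^i$ by Lemma~\ref{lem:milnor}. Thus $\mu^{(i)}(X_t,0)=(d-1)^i$. For $i=1$, the restriction of $f_t$ to a generic line has order $d$, so $\mu^{(1)}(X_t,0)=d-1$. The families of Theorem~\ref{thm:main} are of this kind.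
\end{proof}

\begin{proof}[Proof of (b)]
Let $n\ge3$ and $d\ge3$. Proposition~\ref{prop:general} gives a family with $\delta(f_t)\le N(n,d)-1$ for small $t\ne0$, and the proof of (a) shows that it is $\mu^*$-constant. Lemma~\ref{lem:cheb} with $j=\lfloor n/2\rfloor$ and $b\ge a=\lfloor\frac{d-1}{2}\rfloor$ gives
\[
\delta(f_0)\ge\binom{n}{\lfloor n/2\rfloor}\Bigl\lfloor\frac{d-1}{2}\Bigr\rfloor^n\sim\binom{n}{\lfloor n/2\rfloor}\frac{d^n}{2^n}\qquad(d\to\infty).
\]
On the other hand $N(n,d)-1\sim d^n/n!$. This proves the bound for the limit superior. For $n=3$ the constant is $8/(6\cdot3)=4/9$. In general it is less than $1$, because $n!\binom{n}{\lfloor n/2\rfloor}>2^n$ for $n\ge3$: for $n=3$ this is $18>8$, and for $n\ge4$ already $n!>2^n$. Finally,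
\[
\delta(f_0)-\delta(f_t)\ge\binom{n}{\lfloor n/2\rfloor}\Bigl\lfloor\frac{d-1}{2}\Bigr\rfloor^n-N(n,d)+1,
\]
and by the same inequality the right-hand side grows like a positive constant times $d^n$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{T73} B.~Teissier, \emph{Cycles \'evanescents, sections planes et conditions de Whitney}, 1973.
\bibitem{T12} Bernard Teissier, \emph{Jacobian Newton Polyhedra and equisingularity}, arXiv:1203.5595 (2012).
\end{thebibliography}

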